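\title{The kernel of completion on Grothendieck groups need not come from the singular locus}

\begin{abstract}
Let $R$ be an excellent local ring and let $G(-)$ be the Grothendieck group of finitely generated modules. We ask whether every class in the kernel of $G(R)\to G(\hat R)$ is a combination of classes of modules supported on the singular locus of $R$. The answer is no. A counterexample is the two-dimensional hypersurface $b^2=a^2x(x+x^2-a)$ over any field of characteristic different from $2$; it is obtained by folding the quadric cone along a nodal curve. In characteristic zero the inclusion fails even after tensoring with $\mathbb Q$, in every dimension at least two, and for normal and factorial hypersurfaces with one-dimensional singular locus. The inclusion holds when $\dim R\le 1$, and the map $G(R)\to G(\hat R)$ is injective when the singular locus has dimension at most zero, so the first example is as small as possible.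
\end{abstract}

\section{The question and the results}\label{sec:intro}

For a Noetherian scheme $Z$ let $G(Z)$ be the Grothendieck group of coherent $\mathcal O_Z$-modules. For a Noetherian ring $A$, the group $G(A)=G(\operatorname{Spec}A)$ is the free abelian group on the isomorphism classes $[M]$ of finitely generated $A$-modules, modulo the relations $[M_2]=[M_1]+[M_3]$ for the short exact sequences $0\to M_1\to M_2\to M_3\to0$. The class $[M]$ records exactly the values on $M$ of all invariants that are additive in short exact sequences. Over a regular local ring $R$ every finitely generated module has a finite free resolution, so $G(R)=\mathbb Z[R]\cong\mathbb Z$ and the rank is the only such invariant. For a general local ring, $G(R)/\mathbb Z[R]$ is thus an invariant of the singularity.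

Let $(R,\mathfrak m)$ be an excellent local ring that is a homomorphic image of a regular local ring, and let $\hat R$ be its $\mathfrak m$-adic completion. Put $X=\operatorname{Spec}R$ and $\hat X=\operatorname{Spec}\hat R$, and let $Y=\operatorname{Sing}(X)$ and $\hat Y=\operatorname{Sing}(\hat X)$ be the singular loci, the closed sets of primes at which the local ring is not regular. Closed immersions and flat morphisms induce a commutative diagram
\[
\begin{array}{ccc}
G(Y) & \xrightarrow{\ f\ } & G(X)\\
\downarrow & & \downarrow{\scriptstyle g}\\
G(\hat Y) & \longrightarrow & G(\hat X)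
\end{array}
\]
in which $g[M]=[M\otimes_R\hat R]$. Completion kills no nonzero module, but it may kill a nonzero class: $\hat R$ has modules that do not come from $R$, and they give new relations. The following question is posed in \cite{Dao}.

\begin{quote}
\emph{Is $\ker(g)$ contained in $\operatorname{im}(f)$?}
\end{quote}

The simplest cases suggest that it is. If $R$ is regular, then $g$ is the identity of $\mathbb Z$, and if $\dim R=0$, then $R=\hat R$. By Theorem~\ref{thm:C} below, $g$ is injective when $Y$ is at most the closed point, and the inclusion holds when $\dim R\le1$. So a kernel can only appear together with a singular locus of positive dimension, and one would guess that it is carried by that locus. Put $U=X\setminus Y$ and $\hat U=\hat X\setminus\hat Y$. The image of $f$ is the kernel of the restriction $G(X)\to G(U)$, and $\hat U$ is the preimage of $U$. Hence the question asks whether a class killed by completion must vanish on the regular scheme $U$, and the answer is yes whenever $G(U)\to G(\hat U)$ is injective.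

The guess is wrong, already for a surface.

\begin{theorem}\label{thm:A}
Let $k$ be a field with $\operatorname{char}k\ne2$ and let
\[
R=k[x,a,b]_{(x,a,b)}\big/\big(b^2-a^2x(x+x^2-a)\big).
\]
Then $\ker(g)\not\subseteq\operatorname{im}(f)$.
\end{theorem}

This ring is not normal, and twice the class that we construct lies in $\operatorname{im}(f)$. Neither feature is essential.

\begin{theorem}\label{thm:B}
Let $\operatorname{char}k=0$, put $y=x^2-a$, and for $j\ge0$ let
\[
R_j=k[x,a,b,u_1,v_1,\dots,u_j,v_j]_{(x,a,b,u_\bullet,v_\bullet)}\Big/\Big(b^2-a^2x(y^3-x^2y+x^3)+\sum_{i=1}^ju_iv_i\Big).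
\]
Then $R_j$ is a hypersurface domain of dimension $2j+2$ with $\dim\operatorname{Sing}(R_j)=1$, and there is $\alpha_j\in\ker(g)$ with $n\alpha_j\notin\operatorname{im}(f)$ for all $n\ne0$; so the inclusion fails even after tensoring with $\mathbb Q$. The ring $R_j$ is normal for $j\ge1$ and factorial for $j\ge2$. Moreover, for every $d\ge2$ there is a $d$-dimensional example of such infinite-order failure.
\end{theorem}

All rings in these two theorems are localizations of finitely generated algebras over a field, so they are excellent and are homomorphic images of regular local rings.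

\begin{theorem}\label{thm:C}
Let $R$ be an excellent local ring.
\begin{enumerate}
\item[(1)] If $\dim\operatorname{Sing}(R)\le0$, then $g$ is injective.
\item[(2)] If $\dim R\le1$, then $\ker(g)\subseteq\operatorname{im}(f)$.
\end{enumerate}
Hence the values $\dim R=2$ and $\dim\operatorname{Sing}(R)=1$ in Theorem~\ref{thm:A} are the smallest possible.
\end{theorem}

The examples exploit the fact that $U$, although regular, is not local, and can have a nontrivial Picard group. Section~\ref{sec:cone} shows on the quadric cone how such a group dies under completion, and Section~\ref{sec:fold} turns this into Theorem~\ref{thm:A}. Section~\ref{sec:ell} replaces the quadric cone by a cone over an elliptic curve in order to reach infinite order, Section~\ref{sec:uv} raises the codimension of the singular locus, and Section~\ref{sec:C} proves Theorem~\ref{thm:C}.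

\section{Grothendieck groups, regularity and divisor classes}\label{sec:background}

All rings are commutative and Noetherian. We collect the standard facts that are used later.

\subsection*{Grothendieck groups}
\begin{enumerate}
\item[(G1)] A flat homomorphism $A\to A'$ induces $G(A)\to G(A')$, $[M]\mapsto[M\otimes_AA']$. A finite homomorphism $A\to B$ induces $G(B)\to G(A)$ by restriction of scalars.
\item[(G2)] A finitely generated module $M$ has a finite filtration with quotients $A/\mathfrak p$, $\mathfrak p\in\operatorname{Supp}M$. Hence $G(A)$ is generated by the classes $[A/\mathfrak p]$, and $\operatorname{im}(f)$ is generated by the classes $[R/\mathfrak p]$ with $\mathfrak p\in Y$. In particular the scheme structure on $Y$ plays no role.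
\item[(G3)] For a closed subscheme $Z'$ of a Noetherian scheme $Z$, the sequence $G(Z')\to G(Z)\to G(Z\setminus Z')\to0$ is exact. For a point $\zeta\in Z$, the kernel of $G(Z)\to G(\mathcal O_{Z,\zeta})$ is generated by the classes of sheaves whose support does not contain $\zeta$. Indeed, finitely many modules, isomorphisms and exact sequences over $\mathcal O_{Z,\zeta}$ extend to an affine neighborhood of $\zeta$, so a class in the kernel vanishes on some open $V\ni\zeta$ and comes from $G(Z\setminus V)$.
\item[(G4)] If $\mathfrak q$ is a minimal prime of $A$, then $[M]\mapsto\ell(M_{\mathfrak q})$ is a homomorphism $G(A)\to\mathbb Z$. In particular, $r[A]=0$ implies $r=0$ when $A\ne0$.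
\item[(G5)] If $A$ is a regular domain of finite Krull dimension, every finitely generated module has a finite resolution by finitely generated projective modules, and $G(A)$ equals the Grothendieck group $K_0(A)$ of such projective modules. The top exterior power gives a homomorphism $\det\colon K_0(A)\to\operatorname{Pic}(A)$.
\end{enumerate}

\subsection*{Regularity}
\begin{enumerate}
\item[(R1)] If $(T,\mathfrak t)$ is a regular local ring and $0\ne\psi\in\mathfrak t$, then $T/\psi$ is regular if and only if $\psi\notin\mathfrak t^2$. Localizations of regular local rings are regular, and regular local rings are factorial.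
\item[(R2)] If $(A,\mathfrak a)\to A'$ is a flat local homomorphism and $A'/\mathfrak aA'$ is regular, then $A'$ is regular if and only if $A$ is.
\item[(R3)] If $R$ is an excellent local ring, then $\operatorname{Sing}(R)$ is closed and the fibers of $R\to\hat R$ are regular; by (R2), $\hat Y$ is the preimage of $Y$. If $R$ is moreover a normal domain, so is $\hat R$.
\item[(R4)] (Serre's criterion.) A hypersurface ring satisfies $S_2$, so it is normal as soon as it is regular at all primes of height at most one.
\end{enumerate}

\subsection*{Class groups}
Let $B$ be a normal domain with fraction field $K$. Each height-one prime $\mathfrak p$ gives a discrete valuation $v_{\mathfrak p}$, and $\operatorname{Cl}(B)$ is the free abelian group on the height-one primes modulo the divisors $\operatorname{div}(c)=\sum v_{\mathfrak p}(c)\,\mathfrak p$, $c\in K^*$. Since $B=\bigcap B_{\mathfrak p}$, the symbolic power $I^{(n)}=I^nB_I\cap B$ of a height-one prime $I$ consists of $0$ and the $c\in K^*$ with $\operatorname{div}(c)\ge nI$. Consequently, for $n\ge1$ we have $n[I]=0$ in $\operatorname{Cl}(B)$ if and only if $I^{(n)}$ is principal,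 and two height-one primes $I,I'$ have the same class if and only if $I'=\varphi I$ for some $\varphi\in K^*$.

The first lemma is our tool for showing that a class is nonzero on the regular locus.

\begin{lemma}\label{lem:det}
Let $B$ be a normal local domain, let $a\in B$ be such that $aB$ is a nonzero prime ideal and $B_a$ is regular, and let $I$ be a height-one prime with $a\notin I$. If $n[B_a/I_a]=0$ in $G(B_a)$, then $n[I]=0$ in $\operatorname{Cl}(B)$.
\end{lemma}

\begin{proof}
By (R1), $I_a$ is locally principal, hence invertible. Applying $\det$ of (G5) to $n([B_a]-[I_a])=0$ gives $I_a^{\,n}=cB_a$ with $c\in K^*$. So $\operatorname{div}(c)-nI$ is supported on the height-one primes that contain $a$. Since $aB$ is itself a prime of height one, it is the only such prime. Thus $\operatorname{div}(c)=nI+m\,(aB)$ for some $m\in\mathbb Z$, and $nI=\operatorname{div}(ca^{-m})$.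
\end{proof}

\begin{lemma}\label{lem:flat}
Let $B\to B'$ be a flat local homomorphism of normal local domains, and let $I$ be a height-one prime of $B$ such that $I'=IB'$ is prime. Then $I'$ has height one, and for $n\ge1$ we have $n[I]=0$ in $\operatorname{Cl}(B)$ if and only if $n[I']=0$ in $\operatorname{Cl}(B')$.
\end{lemma}

\begin{proof}
By faithful flatness $I'\cap B=I$. So $B'_{I'}$ is a $B_I$-algebra, its maximal ideal $IB'_{I'}$ is principal and nonzero, and $I'$ has height one. We claim that $I^{(n)}B'=I'^{(n)}$. By flatness, $B/I^{(n)}\hookrightarrow B_I/I^nB_I$ gives an injection $B'/I^{(n)}B'\hookrightarrow M=B'\otimes_BB_I/I^nB_I$. The module $M$ has a filtration whose quotients are copies of $B'\otimes_BB_I/IB_I$, a localization of the domain $B'/I'$ at nonzero elements. So the elements of $B'\setminus I'$ are nonzerodivisors on $M$, and $M$ embeds in $M_{I'}=B'_{I'}/I'^nB'_{I'}$. Thus $I^{(n)}B'$ is the kernel of $B'\to B'_{I'}/I'^nB'_{I'}$, which is $I'^{(n)}$. Finally $I^{(n)}B'\cong I^{(n)}\otimes_BB'$, and tensoring with the residue field of $B'$ shows, by Nakayama's lemma, that $I^{(n)}$ and $I'^{(n)}$ need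 the same number of generators.
\end{proof}

\section{A ruling of the quadric cone and a nodal curve}\label{sec:cone}

Let $\operatorname{char}k\ne2$ and let $B=k[x,y,z]_{(x,y,z)}/(z^2-xy)$ be the local ring of the quadric cone at its vertex, with maximal ideal $\mathfrak n$. It is a normal domain, regular away from $\mathfrak n$ (Lemma~\ref{lem:facts} below). Let $I=(x,z)B$ be the ideal of the line $x=z=0$.

The other lines on the cone are given by $z=cx$, $y=c^2x$ with $c\in k$. The rational function $z/x-c$ vanishes on such a line and has its pole along $V(I)$, which is why all lines have the same divisor class. In the completion $\hat B=k[[x,y,z]]/(z^2-xy)$ we may replace the constant $c$ by a power series $\sigma(x)$ and obtain the smooth curve $z=\sigma x$, $y=\sigma^2x$. We want this curve to be a branch of an irreducible algebraic curve, so we take $\sigma$ irrational with $\sigma^2$ a polynomial. Let $\sigma\in k[[x]]$ be the square root of $1+x$ with $\sigma(0)=1$, which exists because $2$ is invertible, and put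
\[
a=x+x^2-y,\qquad J=(a,\ z-x\sigma)\hat B .
\]
The ring $B/aB$ is the local ring at the node of the cubic $z^2=x^2(1+x)$. It is a domain, so $aB$ is prime; but $z^2-x^2(1+x)=(z-x\sigma)(z+x\sigma)$ in $k[[x,z]]$, and $V(J)$ is one of the two branches.

\begin{lemma}\label{lem:cone}
The ideal $I$ is not principal, and $J=\theta\, I\hat B$ for the nonzero element $\theta=z/x-\sigma$ of the fraction field of $\hat B$.
\end{lemma}

\begin{proof}
Since $z^2-xy\in(x,y,z)^2$, the elements $x,z$ are linearly independent in $\mathfrak n/\mathfrak n^2$, whereas the image in $\mathfrak n/\mathfrak n^2$ of a principal ideal $cB\subseteq\mathfrak n$ is spanned by $c$. So $I$ is not principal. The ring $\hat B$ is a domain by (R3), and $x\theta=z-\sigma x\ne0$ because $1,z$ is a basis of $\hat B$ over $k[[x,y]]$. Using $z^2=xy$ and $\sigma^2x=x+x^2$ we get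
\[
\theta x=z-\sigma x,\qquad\theta z=y-\sigma z=(y-\sigma^2x)-\sigma(z-\sigma x)=-a-\sigma(z-\sigma x).
\]
Hence $\theta(x,z)\hat B=(z-\sigma x,\ a)\hat B=J$.
\end{proof}

Now remove the curve $a=0$. Before completion this removes one prime divisor, a principal one, and the class of the line survives: $[B_a/I_a]\ne0$ in $G(B_a)$ by Lemma~\ref{lem:det}. After completion it removes both branches, and each branch carries a class of its own: since $a\in J$, we get $I\hat B_a=\theta^{-1}\hat B_a$, and therefore $[\hat B_a/I\hat B_a]=[\hat B_a]-[I\hat B_a]=0$. So $G(B_a)\to G(\hat B_a)$ is not injective.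

This is not yet a counterexample, for two reasons. The open set $\operatorname{Spec}B_a$ is not the regular locus of $B$. And the class $[B/I]$ maps to $[\hat B/J]$; to obtain an element of the kernel we must subtract a class that is defined before completion, is supported on the curve, and completes to the single branch. One construction removes both obstacles. Fold the surface along the curve $a=0$ by identifying $(x,y,z)$ with $(x,y,-z)$ there. The folded surface is singular exactly along the image of the curve, which is the $x$-line, and each branch maps isomorphically onto the completion of that line.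

\section{Folding a cone along a curve}\label{sec:fold}

We carry out the folding for the cone of Section~\ref{sec:cone} and, at the same time, for the cone needed in Theorem~\ref{thm:B}. Let $\operatorname{char}k\ne2$. The data are a form $F\in k[x,y]$, a polynomial $q\in xk[x]$, and an ideal $I$ on the surface $z^2=F$.
\begin{description}
\item[Case I.] $F=xy$, $q=x+x^2$, $I=(x,z)$. Then $F(x,q)=x^{2e}w$ with $e=1$, $w=1+x$.
\item[Case II.] $\operatorname{char}k=0$, $F=x(y^3-x^2y+x^3)$, $q=x^2$, $I=(y,z-x^2)$. Then $F(x,q)=x(x^6-x^4+x^3)=x^{2e}w$ with $e=2$, $w=1-x+x^3$.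
\end{description}
In both cases $w(0)=1$, so $w$ has a square root $\sigma\in k[[x]]$ with $\sigma(0)=1$, and $w$ has odd degree, so it is not a square in $k(x)$. Put $a=q(x)-y$, so that $k[x,y]=k[x,a]$, and
\[
A_0=k[x,a,b]/(b^2-a^2F),\qquad B_0=k[x,y,z]/(z^2-F),\qquad A_0\to B_0,\quad b\mapsto az .
\]
As $k[x,a]$-modules, $A_0$ is free on $1,b$ and $B_0$ is free on $1,z$. So $A_0\to B_0$ is finite and injective with image $k[x,a]\oplus az\,k[x,a]$. Since $b^2=a^2F$, we have $(a,b)A_0=a\,k[x,a]\oplus b\,k[x,a]=aB_0$, and $A_0/aB_0=k[x]$.

Let $R=(A_0)_{(x,a,b)}$, with maximal ideal $\mathfrak m$; this is the ring of Theorem~\ref{thm:A} in Case I and the ring $R_0$ of Theorem~\ref{thm:B} in Case II. Let $B=B_0\otimes_{A_0}R$. It is finite over $R$ and $B/\mathfrak mB=k[z]/(z^2)$, so $B$ is local, $B=(B_0)_{(x,y,z)}$, and $B\otimes_R\hat R=\hat B=k[[x,y,z]]/(z^2-F)$. Let $\mathfrak n$ be the maximal ideal of $B$, regard $I$ as an ideal of $B$, and put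
\[
P=(a,b)R=aB .
\]
Then $R/P=k[x]_{(x)}$ and $B/aB=k[x]_{(x)}\oplus z\,k[x]_{(x)}$. Thus $R$ is the ring of those elements of $B$ whose restriction to the curve $a=0$ is invariant under $z\mapsto-z$; this is the folding.

\begin{lemma}\label{lem:facts}
In both cases the following hold.
\begin{enumerate}
\item[(1)] $B$ is a two-dimensional normal domain, and $B_{\mathfrak q}$ is regular for $\mathfrak q\ne\mathfrak n$.
\item[(2)] $aB$ is a prime ideal of $B$.
\item[(3)] $R_a=B_a$ and $V(aR)=V(P)$.
\item[(4)] $\operatorname{Sing}(R)=V(P)=\{P,\mathfrak m\}$, and $X\setminus Y=\operatorname{Spec}B_a$.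
\item[(5)] $I$ is a height-one prime of $B$ and $a\notin I$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) The form $F$ is squarefree over $\bar k$: in Case II, $x$ does not divide the cubic factor, and $t^3-t+1$ has discriminant $-23\ne0$. So $F$ is not a square and $B_0$ is a domain. The derivatives $F_x,F_y$ vanish simultaneously only at the origin. In Case I they are $y$ and $x$. In Case II, at a common zero $\xi\in\bar k^2\setminus\{0\}$ Euler's identity $4F=xF_x+yF_y$ gives $F(\xi)=0$, so $F=\lambda F'$ with a linear form $\lambda$ vanishing at $\xi$; the gradient of $F$ at $\xi$ is $F'(\xi)$ times that of $\lambda$, so $F'(\xi)=0$ and $\lambda^2\mid F$, which is excluded. Hence $(F_x,F_y,2z)$ is primary to $(x,y,z)$, and $B_0$ is smooth away from the origin by the Jacobian criterion. Normality follows from (R4).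

(2) The ring $B/aB$ is a localization of $k[x,z]/(z^2-x^{2e}w)$, a domain because $x^{2e}w$ is not a square in $k(x)$.

(3) From $aB\subseteq R\subseteq B$ we get $R_a=B_a$. We have $a\in P$ and $P^2=a\cdot aB\subseteq aR$.

(4) By (3), the complement of $V(P)$ is $\operatorname{Spec}B_a$, which is regular by (1). The equation $b^2-a^2F$ lies in $(a,b)^2$, so $R_P$ and $R$ are not regular by (R1). The primes containing $P$ are $P$ and $\mathfrak m$, since $R/P=k[x]_{(x)}$.

(5) In Case I, $B/I=k[y]_{(y)}$ and $a\mapsto-y$. In Case II, $F(x,0)=x^4$, so $B/I=k[x]_{(x)}$ and $a\mapsto x^2$.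
\end{proof}

Let $J=(y-q,\ z-x^e\sigma)\hat B$. Since $(x^e\sigma)^2=F(x,q)$, it is the kernel of the surjection $\hat B\to k[[x]]$ given by $x\mapsto x$, $y\mapsto q$, $z\mapsto x^e\sigma$, and $a\in J$. Regarding $B/I$ as an $R$-module, define
\[
\alpha=[B/I]-[R/P]\in G(R).
\]
The next proposition reduces everything to the normal rings $B$ and $\hat B$.

\begin{proposition}\label{prop:crit}
\begin{enumerate}
\item[(a)] If $J\cong I\hat B$ as $\hat B$-modules, then $g(\alpha)=0$.
\item[(b)] If $n\alpha\in\operatorname{im}(f)$, then $n[I]=0$ in $\operatorname{Cl}(B)$.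
\end{enumerate}
\end{proposition}

\begin{proof}
(a) In $G(\hat R)$ we have $[\hat B/I\hat B]=[\hat B]-[I\hat B]=[\hat B]-[J]=[\hat B/J]$. The elements $a$ and $b=az$ act as zero on $\hat B/J=k[[x]]$, and the induced ring map $k[[x]]=\hat R/P\hat R\to\hat B/J=k[[x]]$ sends $x$ to $x$, so it is the identity. Hence $\hat B/J\cong\hat R/P\hat R$ as $\hat R$-modules, and $g(\alpha)=[\hat B/I\hat B]-[\hat R/P\hat R]=0$.

(b) Classes in $\operatorname{im}(f)$ restrict to zero on $X\setminus Y=\operatorname{Spec}B_a$, and $\alpha$ restricts to $[B_a/I_a]$. So $n[B_a/I_a]=0$, and Lemma~\ref{lem:det} applies by Lemma~\ref{lem:facts}.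
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Take Case I. By Lemma~\ref{lem:cone}, multiplication by $\theta$ is an isomorphism $I\hat B\to J$, so $\alpha\in\ker(g)$ by Proposition~\ref{prop:crit}(a). If $\alpha$ were in $\operatorname{im}(f)$, then $[I]=0$ in $\operatorname{Cl}(B)$ by Proposition~\ref{prop:crit}(b), so $I$ would be principal, contrary to Lemma~\ref{lem:cone}.
\end{proof}

\begin{remark}\label{rem:hyp}
That $w$ is a square in $k[[x]]$ is used in (a), and that it is not a square in $k(x)$ is used in (b), through the primality of $aB$. If in Case I we take $q=x$, so that $w=\sigma=1$, then $\theta=z/x-1$ and $J_0=(x-y,z-x)B=\theta I$ are defined before completion, the computation in (a) takes place in $G(R)$, and $\alpha=0$.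
\end{remark}

\begin{remark}\label{rem:two}
In Case I the failure is $2$-torsion. The module $B/xB$, a localization of $k[y,z]/(z^2)$, is an extension of two copies of $B/I$, so $2[B/I]=[B/xB]=[B]-[xB]=0$ and $2\alpha=-2[R/P]\in\operatorname{im}(f)$.
\end{remark}

\section{A cone over an elliptic curve}\label{sec:ell}

To reach infinite order we need a cone on which $[I]$ is not torsion. This is the purpose of Case II, which we assume throughout this section; thus $\operatorname{char}k=0$, and $F(1,t)=t^3-t+1=w(t)$. Here we have no explicit function like $\theta$. Instead we resolve the singularity of $\hat B$ and show that a divisor class is determined by its restriction to the exceptional curve $E$, an elliptic curve. The primes $I\hat B$ and $J$ then have the same class because their strict transforms cross $E$ at the same point, and the order of the class is read off from the group law.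

\subsection*{The curve and the resolution}
Let $x,y$ be homogeneous coordinates on $\mathbb P^1$, with $t=y/x$ and $t'=x/y$. Let $\pi\colon E\to\mathbb P^1$ be the double cover glued from the affine curves
\[
\omega^2=F(1,t)=t^3-t+1,\qquad\omega'^2=F(t',1)=t'-t'^3+t'^4
\]
along $t'=1/t$, $\omega'=\omega/t^2$. Both right-hand sides have simple roots, so $E$ is smooth. The local generators $\omega,\omega'$ glue as $x^{-2},y^{-2}$ do, so $\pi_*\mathcal O_E=\mathcal O\oplus\mathcal O(-2)$. Hence $H^0(E,\mathcal O_E)=k$ and $H^1(E,\mathcal O_E)\cong k$, and $E$ is a geometrically connected curve of genus one. Let $L=\pi^*\mathcal O(1)$, generated by $x$ on the first chart and by $y=tx$ on the second. As $\pi$ is finite,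
\begin{equation}\label{eq:H1}
H^1(E,L^n)=H^1\big(\mathbb P^1,\mathcal O(n)\oplus\mathcal O(n-2)\big)=0\qquad(n\ge1).
\end{equation}
The section $x=t'y$ of $L$ vanishes on $\operatorname{Spec}k[\omega']/(\omega'^2)$, so $L\cong\mathcal O_E(2o)$, where $o$ is the point $t'=\omega'=0$ at infinity.

Let $\tilde X_0$ be the fiber product over $\mathbb P^1$ of $E$ and the blowup of $\mathbb A^2$ at the origin. It is covered by
\[
\operatorname{Spec}k[x,t,\omega]/(\omega^2-F(1,t))\quad\text{and}\quad\operatorname{Spec}k[y,t',\omega']/(\omega'^2-F(t',1)),
\]
and it maps to $\operatorname{Spec}B_0$ by $y=xt$, $z=x^2\omega$ on the first chart and $x=yt'$, $z=y^2\omega'$ on the second; indeed $x^4\omega^2=x^4F(1,t)=F(x,xt)$. It is finite over the blowup, so proper over $\mathbb A^2$, and therefore proper over $\operatorname{Spec}B_0$. Where $x$ is invertible we are in the first chart (in the second, $x=yt'$ forces $t'$ to be invertible), and $t=y/x$, $\omega=z/x^2$ identify the coordinate ring with $B_0[1/x]$; the same holds for $y$ with the charts exchanged. So $\tilde X_0\to\operatorname{Spec}B_0$ is an isomorphism over $D(x)\cup D(y)$,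 the complement of the origin. The ideal $(x,y,z)\mathcal O_{\tilde X_0}$ is generated by $x$ on the first chart and by $y=tx$ on the second. Thus the fiber over the origin is the Cartier divisor $E$, and its ideal restricts to $L$ on $E$.

Let $\tilde X=\tilde X_0\times_{\operatorname{Spec}B_0}\operatorname{Spec}\hat B$, and let $\hat{\mathfrak n}$ be the maximal ideal of $\hat B$. Then $\tilde X$ is proper over $\hat B$ with closed fiber $E$, and $\tilde X\setminus E=\operatorname{Spec}\hat B\setminus\{\hat{\mathfrak n}\}$. By flatness over $\tilde X_0$, the ideal $\mathcal I_E=\hat{\mathfrak n}\mathcal O_{\tilde X}$ is invertible, and $\mathcal I_E^n/\mathcal I_E^{n+1}\cong L^n$. The scheme $\tilde X$ is regular: off $E$ because $\hat B$ is normal of dimension two by (R3), and along $E$ because a local ring whose quotient by a nonzerodivisor is regular is itself regular. It is integral, because $\tilde X\setminus E$ is integral and is dense, being the complement of a Cartier divisor.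

\subsection*{The class group of the completion}

\begin{lemma}\label{lem:pic}
A line bundle $N$ on $\tilde X$ with $N|_E\cong\mathcal O_E$ is trivial.
\end{lemma}

\begin{proof}
Let $E_n\subset\tilde X$ be defined by $\mathcal I_E^{n+1}$. The kernel of $N|_{E_n}\to N|_{E_{n-1}}$ is $L^n\otimes N|_E\cong L^n$, so by \eqref{eq:H1} the maps $H^0(E_n,N)\to H^0(E_{n-1},N)$ are surjective for $n\ge1$. A nowhere vanishing section of $N|_E$ thus lifts to an element of $\varprojlim H^0(E_n,N)$. By the theorem on formal functions this limit is the $\hat{\mathfrak n}$-adic completion of the finitely generated $\hat B$-module $H^0(\tilde X,N)$, which is already complete; this is where we need to work over $\hat B$. So there is $\eta\in H^0(\tilde X,N)$ with no zero on $E$. The zero locus of $\eta$ has closed image in $\operatorname{Spec}\hat B$, and this image does not contain $\hat{\mathfrak n}$, so it is empty.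
\end{proof}

\begin{proposition}\label{prop:cl}
There is an injective homomorphism $\operatorname{Cl}(\hat B)\to\operatorname{Pic}(E)/\mathbb ZL$ that sends the class of a height-one prime $\mathfrak q$ to the class of $\mathcal O_{\tilde X}(D)|_E$, where $D$ is the prime divisor of $\tilde X$ with generic point $\mathfrak q\in\tilde X\setminus E$.
\end{proposition}

\begin{proof}
The prime divisors of $\tilde X$ are $E$ and the closures of the height-one primes of $\hat B$, and $\tilde X$ has the same function field as $\hat B$. So $\operatorname{Cl}(\hat B)=\operatorname{Cl}(\tilde X)/\mathbb Z[E]$, and $\operatorname{Cl}(\tilde X)=\operatorname{Pic}(\tilde X)$ since $\tilde X$ is regular. Restriction to $E$ sends $\mathcal O(-E)=\mathcal I_E$ to $L$, so it induces the homomorphism. If $N|_E\cong L^m$, then $N(mE)|_E$ is trivial, and $N\cong\mathcal O(-mE)$ by Lemma~\ref{lem:pic}.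
\end{proof}

Let $p\in E(k)$ be the point $(t,\omega)=(0,1)$.

\begin{lemma}\label{lem:point}
The classes of $I\hat B$ and $J$ both map to the class of $\mathcal O_E(p)$, and this class has infinite order in $\operatorname{Pic}(E)/\mathbb ZL$.
\end{lemma}

\begin{proof}
The primes $I\hat B$ and $J$ are the kernels of the surjections $\hat B\to k[[x]]$ that send $(x,y,z)$ to $(x,0,x^2)$ and to $(x,x^2,x^2\sigma)$. The corresponding closed immersions $\operatorname{Spec}k[[x]]\to\operatorname{Spec}\hat B$ lift to the first chart of $\tilde X$ by
\[
(x,t,\omega)\mapsto(x,0,1)\qquad\text{and}\qquad(x,t,\omega)\mapsto(x,x,\sigma),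
\]
since $1=F(1,0)$, $\sigma^2=w(x)=F(1,x)$, and the formulas $y=xt$, $z=x^2\omega$ give the prescribed values. The lifts are closed immersions because $\tilde X\to\operatorname{Spec}\hat B$ is separated. Their images are therefore the prime divisors $D$ of Proposition~\ref{prop:cl}. As $\mathcal I_E=(x)$ on this chart, in both cases $D\cap E=\operatorname{Spec}k[[x]]/(x)$ is the reduced point $t=0$, $\omega=1$; here $\sigma(0)=1$ is used. So $\mathcal O(D)|_E\cong\mathcal O_E(p)$.

Suppose $\mathcal O_E(np)\cong L^m\cong\mathcal O_E(2m\,o)$. Comparing degrees gives $n=2m$, so $n(p-o)$ is a principal divisor. For the elliptic curve $\omega^2=t^3-t+1$ with origin $o$, the map $\xi\mapsto[\xi-o]$ is an injective homomorphism $E(k)\to\operatorname{Pic}(E)$, so $n$ kills $p$ in the group $E(k)$. The point $p$ lies in the subgroup $E(\mathbb Q)$. The tangent line at $p$ is $\omega=1-t/2$, and $t^3-t+1-(1-t/2)^2=t^2(t-\tfrac14)$, so the double of $p$ has $t$-coordinate $\tfrac14$. By the Nagell--Lutz theorem, a torsion point $\ne o$ of $E(\mathbb Q)$ on a curve $\omega^2=t^3+c_1t+c_0$ with $c_0,c_1\in\mathbb Z$ has integer coordinates.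 So the double of $p$, and hence $p$, is not torsion, and $n=0$.
\end{proof}

This is the step that needs characteristic zero: in characteristic $\ell\ne2,23$ the curve is still smooth, but $p$ lies in the finite group $E(\mathbb F_\ell)$.

\begin{proposition}\label{prop:j0}
In Case II, $[I]$ has infinite order in $\operatorname{Cl}(B)$, $\alpha\in\ker(g)$, and $n\alpha\notin\operatorname{im}(f)$ for all $n\ne0$.
\end{proposition}

\begin{proof}
By Proposition~\ref{prop:cl} and Lemma~\ref{lem:point}, $[J]=[I\hat B]$ in $\operatorname{Cl}(\hat B)$ and this class has infinite order. The equality gives $J=\varphi I\hat B$ for some $\varphi$ in the fraction field, so $g(\alpha)=0$ by Proposition~\ref{prop:crit}(a). By Lemma~\ref{lem:flat} for $B\to\hat B$, the class $[I]$ has infinite order, and Proposition~\ref{prop:crit}(b) concludes.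
\end{proof}

\subsection*{Examples in every dimension}

\begin{proposition}\label{prop:poly}
In Case II let $r\ge0$, let $R'=R[\xi_1,\dots,\xi_r]_{(\mathfrak m,\xi)}$, a local ring of dimension $r+2$ with maps $f',g'$, and let $\alpha'\in G(R')$ be the flat pullback of $\alpha$. Then $\alpha'\in\ker(g')$ and $n\alpha'\notin\operatorname{im}(f')$ for all $n\ne0$.
\end{proposition}

\begin{proof}
The map $R\to R'\to\widehat{R'}=\hat R[[\xi]]$ factors through the flat maps $R\to\hat R\to\hat R[[\xi]]$, so $g'(\alpha')$ is the pullback of $g(\alpha)=0$.

Let $B'=B\otimes_RR'$. It is finite over $R'$ with $B'/(\mathfrak m,\xi)B'=B/\mathfrak mB$, so it is local and equal to $B[\xi]_{(\mathfrak n,\xi)}$, a normal domain that is flat over $B$. The ideals $aB'$ and $IB'$ are prime, the quotients being localizations of polynomial rings over the domains $B/aB$ and $B/I$, and $a\notin IB'$. The fibers of $R\to R'$ are localizations of polynomial rings over fields, so by (R2) $\operatorname{Sing}(R')$ is the preimage $V(aR')$ of $V(P)=V(aR)$, and its complement $\operatorname{Spec}R'_a=\operatorname{Spec}B'_a$ is regular. Suppose $n\alpha'\in\operatorname{im}(f')$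 with $n\ne0$; changing the sign, let $n>0$. Restricting $\alpha'=[B'/IB']-[R'/PR']$ to the regular locus gives $n[B'_a/IB'_a]=0$. Then $n[IB']=0$ in $\operatorname{Cl}(B')$ by Lemma~\ref{lem:det}, and $n[I]=0$ in $\operatorname{Cl}(B)$ by Lemma~\ref{lem:flat}, contrary to Proposition~\ref{prop:j0}.
\end{proof}

\section{Adding $uv$ to the equation}\label{sec:uv}

The examples so far are singular in codimension one. Adding $uv$ to the equation of a hypersurface, with new variables $u,v$, raises the dimension by two and leaves the singular locus unchanged. It is easy to transport a class in $\ker(g)$ to the new ring. The difficulty is to show that the new class is nonzero on the regular locus: it is supported in higher codimension and the new ring may be factorial, so divisor classes no longer detect it. We construct instead a homomorphism back to $G(R)$.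

Let $S$ be an excellent regular local ring, $0\ne\phi\in\mathfrak m_S$, and $R=S/\phi$ with maximal ideal $\mathfrak m$. Put
\[
Q=S[u,v]/(uv+\phi),\qquad R^\#=Q_{(\mathfrak m_S,u,v)} .
\]
Then $R^\#$ is a hypersurface over the excellent regular local ring $S[u,v]_{(\mathfrak m_S,u,v)}$, and $\dim R^\#=\dim S+1=\dim R+2$. As a polynomial in $u$ over the factorial ring $S[v]$, $uv+\phi$ is linear with coprime coefficients $v$ and $\phi$, so it is irreducible, and $Q$ and $R^\#$ are domains. We have $Q/(u)=R[v]$ and $Q/(u,v)=R$. Let $s\colon\operatorname{Spec}R\to\operatorname{Spec}Q$ be the closed immersion $u=v=0$.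

\begin{lemma}\label{lem:singQ}
$\operatorname{Sing}(Q)=s(\operatorname{Sing}R)$, and hence $\operatorname{Sing}(R^\#)=s(\operatorname{Sing}R)$.
\end{lemma}

\begin{proof}
Solving for $v$ or for $u$ gives $Q_u\cong S[u^{\pm1}]$ and $Q_v\cong S[v^{\pm1}]$, which are regular. The remaining points correspond to the primes $\mathfrak q=(\mathfrak p,u,v)$ of $S[u,v]$ with $\mathfrak p\subset S$ a prime containing $\phi$. Since $uv\in\mathfrak q^2$, by (R1) $Q$ is singular at $\mathfrak q$ if and only if $\phi\in\mathfrak q^2S[u,v]_{\mathfrak q}$. The inclusion $S_{\mathfrak p}\to S[u,v]_{\mathfrak q}$ and its retraction $u,v\mapsto0$ are local homomorphisms, so this holds if and only if $\phi\in\mathfrak p^2S_{\mathfrak p}$, that is, if and only if $R$ is singular at $\mathfrak p$.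
\end{proof}

For a finitely generated $R$-module $M$ let $M^\#=M\otimes_RR[v]_{(\mathfrak m,v)}$, regarded as an $R^\#$-module through $R^\#/uR^\#=R[v]_{(\mathfrak m,v)}$. By (G1) this defines a homomorphism $G(R)\to G(R^\#)$, $\beta\mapsto\beta^\#$. Let $f^\#,g^\#$ be the maps attached to $R^\#$.

\begin{proposition}\label{prop:sharp}
Let $\beta\in\ker(g)$. Then $\beta^\#\in\ker(g^\#)$, and if $n\beta^\#\in\operatorname{im}(f^\#)$, then $n\beta=0$ in $G(R)$.
\end{proposition}

Thus any nonzero element of $\ker(g)$, whether it lies in $\operatorname{im}(f)$ or not, makes $R^\#$ a counterexample.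

To recover $M$ from $M^\#$ it is natural to intersect with the divisor $u=0$ on which $M^\#$ lives. On $\operatorname{Spec}Q$ this gives nothing: the divisor is principal, and the kernel and cokernel of $u$ on $M[v]$ cancel. We therefore compactify the fibers of $\operatorname{Spec}R[v]\to\operatorname{Spec}R$. The divisor becomes $\mathbb P^1_R$, its conormal bundle is no longer trivial, and cohomology is finitely generated over $R$.

\subsection*{The scheme $W$ and the homomorphism $\rho$}
Let $W\subset\operatorname{Proj}S[u][T_0,T_1]$ be defined by $uT_1+\phi T_0=0$. With $v=T_1/T_0$ the chart $T_0\ne0$ is $\operatorname{Spec}Q$. With $t=T_0/T_1$ the chart $T_1\ne0$ is $\operatorname{Spec}S[u,t]/(u+\phi t)=\operatorname{Spec}S[t]$, which is regular. Let $i\colon Z\to W$ be the closed subscheme defined by $(u,\phi)$. The equation of $W$ vanishes modulo $(u,\phi)$, so $Z=\mathbb P^1_R$. Its ideal $\mathcal I$ is generated by $u$ on $\operatorname{Spec}Q$, where $\phi=-uv$, and by $-\phi$ on $\operatorname{Spec}S[t]$, where $u=t\cdot(-\phi)$. Both generators are nonzerodivisors, and they are related as $T_0=tT_1$ are. So $\mathcal I$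 is invertible and $\mathcal I|_Z\cong\mathcal O_Z(1)$. The map $s$ is the section $T_1=0$ of $Z$; in particular $s(\operatorname{Spec}R)$ is closed in $W$. At the point $s_0=s(\mathfrak m)$ we have $\mathcal O_{W,s_0}=R^\#$.

For a coherent sheaf $\mathcal M$ on $Z$ let $\chi(\mathcal M)=[H^0(Z,\mathcal M)]-[H^1(Z,\mathcal M)]\in G(R)$. These modules are finitely generated and higher cohomology vanishes, so $\chi$ is additive. For a coherent sheaf $\mathcal N$ on $W$ let $\mathcal H_j(\mathcal N)=\operatorname{Tor}^{\mathcal O_W}_j(\mathcal N,\mathcal O_Z)$. The resolution $0\to\mathcal I\to\mathcal O_W\to\mathcal O_Z\to0$ shows that $\mathcal H_j=0$ for $j\ge2$ and that $\mathcal H_1,\mathcal H_0$ are the kernel and cokernel of $\mathcal I\otimes\mathcal N\to\mathcal N$. Hence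
\[
\rho\colon G(W)\to G(R),\qquad\rho[\mathcal N]=\chi(\mathcal H_0(\mathcal N))-\chi(\mathcal H_1(\mathcal N))
\]
is a well-defined homomorphism.

\begin{lemma}\label{lem:rho}
Let $M$ be a finitely generated $R$-module, $M_Z=M\otimes_R\mathcal O_Z$, and $\mathcal N$ a coherent sheaf on $W$.
\begin{enumerate}
\item[(a)] $\rho[i_*M_Z]=-[M]$.
\item[(b)] $\rho[i_*s_*M]=0$.
\item[(c)] If $s_0\notin\operatorname{Supp}\mathcal N$, then $\rho[\mathcal N]\in\mathbb Z[R]$.
\end{enumerate}
\end{lemma}

\begin{proof}
For $\mathcal M$ coherent on $Z$ the map $\mathcal I\otimes i_*\mathcal M\to i_*\mathcal M$ is zero, so $\rho[i_*\mathcal M]=\chi(\mathcal M)-\chi(\mathcal M(1))$.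

(a) The \v{C}ech complex of $M_Z(\ell)$ is $M[v]\oplus M[t]\to M[v^{\pm1}]$, $(m_0,m_1)\mapsto m_0-v^\ell m_1$, with $t=v^{-1}$. For $\ell\ge0$ it is surjective with kernel $\bigoplus_{0\le\nu\le\ell}Mv^\nu$. So $\rho[i_*M_Z]=[M]-2[M]$.

(b) The section $T_0$ trivializes $\mathcal O_Z(1)$ along $T_1=0$, so $(s_*M)(1)\cong s_*M$.

(c) The set $\operatorname{Supp}\mathcal N\cap s(\operatorname{Spec}R)$ is closed in the spectrum of a local ring and misses the closed point, so it is empty. Hence the closed subset $\Sigma=\operatorname{Supp}\mathcal N\cap Z$ of $Z$ lies in the affine chart $Z_1=\operatorname{Spec}R[t]$. The sheaves $\mathcal H_j=\mathcal H_j(\mathcal N)$ vanish on $Z\setminus\Sigma$, so the Mayer--Vietoris sequence of the cover $Z_1$, $Z\setminus\Sigma$ gives $H^1(Z,\mathcal H_j)=0$ and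
\[
H^0(Z,\mathcal H_j)=H_j:=\operatorname{Tor}_j^{S[t]}(N_1,R[t]),\qquad N_1=H^0(\operatorname{Spec}S[t],\mathcal N).
\]
So $H_0,H_1$ are finitely generated over $R$, and $\rho[\mathcal N]=[H_0]-[H_1]$. Since $S[t]$ is regular of finite dimension, $N_1$ has a finite projective resolution $C_\bullet$, and $\bar C_\bullet=C_\bullet\otimes_{S[t]}R[t]$ is a bounded complex of flat $R$-modules with homology $H_0,H_1$. Let $C'_\bullet\to\bar C_\bullet$ be a quasi-isomorphism from a complex of finitely generated free $R$-modules in degrees $\ge0$ whose differentials vanish modulo $\mathfrak m$. A quasi-isomorphism of complexes of flat modules in degrees $\ge0$ remains one after tensoring with $R/\mathfrak m$, so $C'_\nu/\mathfrak mC'_\nu=H_\nu(\bar C_\bullet/\mathfrak m\bar C_\bullet)=0$ for $\nu\gg0$. Thus $C'_\bullet$ is bounded and $[H_0]-[H_1]=\sum_\nu(-1)^\nu[C'_\nu]\in\mathbb Z[R]$. (This is an instance of the fact that direct image along a flat projective morphism preserves perfect complexes \cite[Exp.~III, Prop.~4.8]{SGA6}.)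
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:sharp}]
We have $\widehat{R^\#}/(u)=\hat R[[v]]$, so $M^\#\otimes_{R^\#}\widehat{R^\#}=(M\otimes_R\hat R)\otimes_{\hat R}\hat R[[v]]$. Hence $g^\#(\beta^\#)$ is the image of $g(\beta)=0$ under $G(\hat R)\to G(\hat R[[v]])\to G(\widehat{R^\#})$, and it vanishes.

Suppose $n\beta^\#\in\operatorname{im}(f^\#)$. By (G2) and Lemma~\ref{lem:singQ}, $n\beta^\#=\sum_lc_l[R/\mathfrak p_l]$ with $c_l\in\mathbb Z$ and $\mathfrak p_l\in\operatorname{Sing}R$, where $u,v$ act as zero on $R/\mathfrak p_l$. The module $R/\mathfrak p_l$ is the stalk at $s_0$ of $i_*s_*(R/\mathfrak p_l)$. On $\operatorname{Spec}Q$ the sheaf $i_*M_Z$ is $M[v]$, so its stalk at $s_0$ is $M^\#$. Let $\tilde\beta\in G(W)$ be the image of $\beta$ under $[M]\mapsto[i_*M_Z]$. Then $n\tilde\beta-\sum_lc_l[i_*s_*(R/\mathfrak p_l)]$ lies in the kernel of $G(W)\to G(\mathcal O_{W,s_0})$, so by (G3) it is a combination of classes of sheaves whose support misses $s_0$. Applying $\rho$ and Lemma~\ref{lem:rho} gives $n\beta=r[R]$ for some $r\in\mathbb Z$. Now we use $\beta\in\ker(g)$ once more: $r[\hat R]=ng(\beta)=0$, so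 $r=0$ by (G4).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The ring $R_0$ is the ring $R$ of Case II. It is a two-dimensional hypersurface and a subring of the domain $B$, and its singular locus $V(a,b)$ has dimension one by Lemma~\ref{lem:facts}. Put $\alpha_0=\alpha$; Proposition~\ref{prop:j0} is the statement for $j=0$.

For $j\ge1$ we have $R_j=R_{j-1}^\#$, with $S$ the local ring at the origin in the variables of $R_{j-1}$, $\phi$ the equation of $R_{j-1}$, and $u=u_j$, $v=v_j$. So $R_j$ is a hypersurface domain of dimension $2j+2$. Put $\alpha_j=\alpha_{j-1}^\#$. Assume that $\alpha_{j-1}\in\ker(g)$ and that no nonzero multiple of it lies in $\operatorname{im}(f)$; in particular it has infinite order. By Proposition~\ref{prop:sharp}, $\alpha_j\in\ker(g)$, and $n\alpha_j\in\operatorname{im}(f)$ implies $n\alpha_{j-1}=0$, hence $n=0$. This completes the induction. The inclusion fails after tensoring with $\mathbb Q$, because $\alpha_j\otimes1\in\operatorname{im}(f\otimes\mathbb Q)$ would mean $n\alpha_j\in\operatorname{im}(f)$ for some $n\ne0$.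

By Lemma~\ref{lem:singQ} and induction, $\operatorname{Sing}(R_j)=V(a,b,u_\bullet,v_\bullet)$. It has dimension one, and the prime $(a,b,u_\bullet,v_\bullet)$ has height $2j+2$ in the ambient regular ring and height $2j+1$ in $R_j$. So $R_j$ is regular at all primes of height at most $2j$. For $j\ge1$ it is normal by (R4). For $j\ge2$ it is a local complete intersection that is regular at all primes of height at most $3$, and such a ring is factorial by \cite[Exp.~XI, Cor.~3.14]{SGA2}.

The last assertion is Proposition~\ref{prop:poly} with $r=d-2$.
\end{proof}

\begin{remark}\label{rem:charp}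
Start the induction from Case I and take $n=1$ throughout: if $\alpha_{j-1}\in\ker(g)\setminus\operatorname{im}(f)$, then $\alpha_{j-1}\ne0$, so $\alpha_j\in\ker(g)\setminus\operatorname{im}(f)$ by Proposition~\ref{prop:sharp}. Hence the inclusion fails for the rings
\[
k[x,a,b,u_\bullet,v_\bullet]_{(x,a,b,u_\bullet,v_\bullet)}\Big/\Big(b^2-a^2x(x+x^2-a)+\sum_{i=1}^ju_iv_i\Big)
\]
over every field of characteristic different from $2$.
\end{remark}

\section{Curves and isolated singularities}\label{sec:C}

We prove Theorem~\ref{thm:C}. Its last sentence follows from (1) and (2): a counterexample must have $\dim\operatorname{Sing}(R)\ge1$ and $\dim R\ge2$.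

\subsection*{Dimension at most one}

\begin{proof}[Proof of Theorem~\ref{thm:C}(2)]
If $\dim R=0$, then $R=\hat R$ and $g$ is the identity. Let $\dim R=1$ and $\beta\in\ker(g)$. By (G2), $\beta=\sum_{\mathfrak p}c_{\mathfrak p}[R/\mathfrak p]+c[R/\mathfrak m]$, the sum running over the minimal primes. Fix a minimal prime $\mathfrak p$. By faithful flatness some prime of $\hat R$ lies over $\mathfrak p$; let $\mathfrak q$ be a minimal prime of $\hat R$ contained in it. Then $\mathfrak q\cap R\subseteq\mathfrak p$, so $\mathfrak q\cap R=\mathfrak p$, and $\mathfrak q$ contains neither $\mathfrak m$ nor another minimal prime of $R$. The length of $g(\beta)=0$ at $\mathfrak q$, in the sense of (G4), is therefore $c_{\mathfrak p}\,\ell(\hat R_{\mathfrak q}/\mathfrak p\hat R_{\mathfrak q})$, and the length on the right is positive. So $c_{\mathfrak p}=0$ and $\beta=c[R/\mathfrak m]$. If $R$ is not regular, then $\mathfrak m\in Y$ and $\beta\in\operatorname{im}(f)$. If $R$ is regular, then $\mathfrak m\cong R$, so $[R/\mathfrak m]=0$ and $\beta=0$.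
\end{proof}

\subsection*{The singularity category}
For (1) we must show that a relation among $\hat R$-modules, most of which do not come from $R$, implies a relation over $R$. We pass to a category that ignores everything regular. For an isolated singularity its morphism groups are $\mathfrak m$-power torsion, so they do not change under completion.

Let $A$ be a local ring. Let $D^b(A)$ be the full subcategory of the derived category $D(A)$ of $A$-modules formed by the complexes with finitely generated total cohomology; it is equivalent to the bounded derived category of finitely generated modules. A complex is \emph{perfect} if it is isomorphic to a bounded complex of finitely generated free modules. The perfect complexes form a triangulated subcategory closed under direct summands, and $D_{\mathrm{sg}}(A)$ is the Verdier quotient of $D^b(A)$ by it. It is an $A$-linear triangulated category with the same objects. A morphism $M\to N$ is a fraction $\epsilon^{-1}h$ with $h\colon M\to N'$ and $\epsilon\colon N\to N'$ in $D^b(A)$ and the cone of $\epsilon$ perfect; a morphism of $D^b(A)$ becomes zero if and only if it factors through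 a perfect complex. If $A$ is regular, then $D_{\mathrm{sg}}(A)=0$.

For an essentially small triangulated category $\mathcal T$, $K_0(\mathcal T)$ is the free abelian group on isomorphism classes modulo $[N]=[N']+[N'']$ for the triangles $N'\to N\to N''\to N'[1]$. The alternating sum of cohomology gives $K_0(D^b(A))=G(A)$, and $K_0$ of a Verdier quotient is the quotient by the classes of the objects of the subcategory. Perfect complexes have classes in $\mathbb Z[A]$, so
\begin{equation}\label{eq:K0}
K_0(D_{\mathrm{sg}}(A))=G(A)/\mathbb Z[A].
\end{equation}
A triangulated subcategory of $\mathcal T$ is \emph{strictly full} if it is full and closed under isomorphisms, and \emph{dense} if every object of $\mathcal T$ is a direct summand of one of its objects. By \cite[Cor.~2.3]{Thomason}, the inclusion of a dense strictly full triangulated subcategory is injective on $K_0$.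

\begin{lemma}\label{lem:hom}
Let $A\to A'$ be a flat homomorphism between local rings, not necessarily a local homomorphism, and let $M,N\in D^b(A)$. Then
\[
\operatorname{Hom}_{D_{\mathrm{sg}}(A)}(M,N)\otimes_AA'\cong\operatorname{Hom}_{D_{\mathrm{sg}}(A')}(M\otimes_AA',N\otimes_AA').
\]
\end{lemma}

\begin{proof}
Choose a quasi-isomorphism $C\to N$ from a bounded above complex of finitely generated free modules. The terms of degree $>-n$ form a perfect subcomplex; let $C^{\le-n}\in D^b(A)$ be the quotient and $\epsilon_n\colon N\to C^{\le-n}$ the resulting map, whose cone is perfect. We claim that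
\begin{equation}\label{eq:colim}
\varinjlim_n\operatorname{Hom}_{D(A)}(M,C^{\le-n})\to\operatorname{Hom}_{D_{\mathrm{sg}}(A)}(M,N),\qquad h\mapsto\epsilon_n^{-1}h,
\end{equation}
is bijective. If $\Pi$ is a bounded complex of finitely generated free modules, then $\operatorname{Hom}_{D(A)}(\Pi,C^{\le-n})$ consists of chain maps up to homotopy, so it vanishes once $\Pi$ is zero in degrees $\le-n$. For surjectivity, take a fraction $\epsilon^{-1}h$ and a triangle $\Pi\to N\xrightarrow{\epsilon}N'\to\Pi[1]$ with $\Pi$ perfect. For $n\gg0$ the composite $\Pi\to N\to C^{\le-n}$ is zero, so $\epsilon_n=\gamma\epsilon$ for some $\gamma$, and $\epsilon^{-1}h=\epsilon_n^{-1}\gamma h$. For injectivity, if $\epsilon_n^{-1}h=0$, then $h$ factors through a perfect complex, so its composite with $C^{\le-n}\to C^{\le-n'}$ is zero for $n'\gg0$.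

The same description holds over $A'$, with the resolution $C\otimes_AA'$. Tensor products commute with direct limits, so it remains to see that $\operatorname{Hom}_{D(A)}(M,N')$ commutes with flat base change for $N'\in D^b(A)$. Represent $M$ by a bounded above complex of finitely generated free modules and $N'$ by a bounded complex. Each term of the Hom complex is then a finite direct sum of terms of $N'$, so the complex commutes with $-\otimes_AA'$, and so does its cohomology, by flatness.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}(1)]
By hypothesis $R_{\mathfrak p}$ is regular for every prime $\mathfrak p\ne\mathfrak m$. The only prime of $\hat R$ over $\mathfrak m$ is $\hat{\mathfrak m}=\mathfrak m\hat R$, so by (R3) $\hat R_{\mathfrak q}$ is regular for $\mathfrak q\ne\hat{\mathfrak m}$. This is where excellence is used. Write $\hat M=M\otimes_R\hat R$.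

\emph{The functor $D_{\mathrm{sg}}(R)\to D_{\mathrm{sg}}(\hat R)$, $M\mapsto\hat M$, is fully faithful.} Let $H=\operatorname{Hom}_{D_{\mathrm{sg}}(R)}(M,N)$. By Lemma~\ref{lem:hom} for $R\to R_{\mathfrak p}$, we have $H_{\mathfrak p}=0$ for $\mathfrak p\ne\mathfrak m$. So every finitely generated submodule of $H$ has support in $\{\mathfrak m\}$ and has finite length. For a module $H'$ of finite length, $H'\to H'\otimes_R\hat R$ is bijective, and passing to the union gives $H=H\otimes_R\hat R$. By Lemma~\ref{lem:hom} for $R\to\hat R$, this is $\operatorname{Hom}_{D_{\mathrm{sg}}(\hat R)}(\hat M,\hat N)$.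

\emph{The essential image is dense.} Let $N\in D^b(\hat R)$ and $\mathfrak m=(x_1,\dots,x_r)$. The localization argument above, applied to $\hat R$, shows that $\operatorname{id}_N$ is killed by a power of $\hat{\mathfrak m}$ in $D_{\mathrm{sg}}(\hat R)$; choose $n$ with $x_i^n\operatorname{id}_N=0$ for all $i$. Put $N_0=N$ and $N_i=N_{i-1}\otimes K(x_i^n)$, where $K(x_i^n)$ is the Koszul complex $\hat R\xrightarrow{x_i^n}\hat R$, so that there are triangles
\[
N_{i-1}\xrightarrow{\ x_i^n\ }N_{i-1}\to N_i\to N_{i-1}[1].
\]
If $N_{i-1}$ is isomorphic in $D_{\mathrm{sg}}(\hat R)$ to a direct sum of shifts of $N$, then the first map is zero there and $N_i\cong N_{i-1}\oplus N_{i-1}[1]$. By induction $N$ is a direct summand of $N_r$ in $D_{\mathrm{sg}}(\hat R)$. At a prime $\mathfrak q\ne\hat{\mathfrak m}$ some $x_i$ is invertible and $K(x_i^n)_{\mathfrak q}$ is contractible, so the cohomology of $N_r$ has finite length over $\hat R$, hence over $R$. Let $M$ be $N_r$ regarded as a complex of $R$-modules. Then $M\in D^b(R)$, and the multiplication map $M\otimes_R\hat R\to N_r$ induces on cohomology the maps $H'\otimes_R\hat R\to H'$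 for modules $H'$ of finite length, which are bijective. So $N_r\cong\hat M$.

\emph{Conclusion.} The essential image of the fully faithful exact functor is a strictly full triangulated subcategory equivalent to $D_{\mathrm{sg}}(R)$, and it is dense. By \cite[Cor.~2.3]{Thomason} and \eqref{eq:K0}, the map $G(R)/\mathbb Z[R]\to G(\hat R)/\mathbb Z[\hat R]$ induced by $g$ is injective. If $g(\beta)=0$, then $\beta=r'[R]$ for some $r'\in\mathbb Z$ and $r'[\hat R]=0$, so $r'=0$ by (G4), and $\beta=0$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Dao}
Hailong Dao, \emph{On injectivity of maps between Grothendieck groups induced by completion}, arXiv:0710.5336 (2007).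

\bibitem{SGA2}
Grothendieck, SGA 2.

\bibitem{SGA6}
SGA 6.

\bibitem{Thomason}
Thomason, \emph{The classification of triangulated subcategories}, Compositio Math. 105 (1997).

\end{thebibliography}
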